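# Independent sets against $k$-dominating sets in graphs of average degree at most $k$

## Two counts that agree on $k$-regular graphs

All graphs are finite and simple. We write $n=|V(G)|$, $m=|E(G)|$, $d(v)$ for the degree of $v$, $\Delta(G)$ for the maximum degree, $N(v)$ for the set of neighbors of $v$, and $N[v]=N(v)\cup\{v\}$. Throughout, $k\ge 1$ is an integer. Main statements are for $n\ge1$; the empty graph appears only as the start of inductions.

**Definition (the two counts).** An independent set of $G$ is a set of pairwise nonadjacent vertices, the empty set included; $i(G)$ is the number of independent sets. A $k$-dominating set ($k$-DS) is a set $D\subseteq V(G)$ such that every vertex outside $D$ has at least $k$ neighbors in $D$; $\partial_k(G)$ is the number of $k$-DS.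

The whole vertex set is always a $k$-DS, and a vertex of degree less than $k$ must lie in every $k$-DS. So in a sparse graph there are few $k$-DS and many independent sets. How sparse must the graph be for $i(G)\ge\partial_k(G)$?

If $G$ is $k$-regular, a vertex outside $D$ has at least $k$ neighbors in $D$ exactly when all its neighbors lie in $D$. So $D$ is a $k$-DS if and only if $V\setminus D$ is independent, and $i(G)=\partial_k(G)$. For instance $C_4$ has $7$ independent sets and $7$ two-dominating sets, and $K_{k+1}$ has $k+2$ of each. The degree $k$ thus looks like the balance point, and the natural first guess is the following.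

*Guess: if the average degree of $G$ is at most $k$, then $i(G)\ge\partial_k(G)$, with equality if and only if $G$ is $k$-regular.*

This is a conjecture stated in Dmitrii Taletskii, "Independent sets versus 4-dominating sets in outerplanar graphs", arXiv:2305.01577 (2023). Two known facts agree with it: $i(T)>\partial_2(T)$ for every tree $T$, and $i(G)>\partial_4(G)$ for every outerplanar $G$. (Trees have average degree below $2$, outerplanar graphs below $4$.)

We test it for $k=2$. The star $K_{1,3}$ has average degree $3/2$. It has $2^3+1=9$ independent sets; its leaves have degree $1$ and lie in every $2$-DS, while the center may be in or out, so $\partial_2=2$. Next, take a graph that is not regular but has average degree exactly $2$: a triangle $abc$ with a pendant vertex $p$ attached to $a$. Its independent sets are $\emptyset$, the four singletons, $\{b,p\}$ and $\{c,p\}$, so $i=7$. Every $2$-DS contains $p$. We may leave out nothing, or $a$, or $b$, or $c$. If two triangle vertices are left out, one of them is $b$ or $c$, which then has at most one neighbor in $D$. So $\partial_2=4<7$.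

The guess survives. But in these examples the sparse part and the dense part are tied together. A better test lets them be chosen separately.

## Surplus, and the graph $K_{k+2}\cup K_2$

Call $2m-kn=\sum_v(d(v)-k)$ the surplus of $G$. "Average degree at most $k$" means "surplus at most $0$". Under disjoint union the surplus is additive, while $i$ and $\partial_k$ are multiplicative. So we can buy a large ratio $\partial_k/i$ with a component of positive surplus, and pay with components of negative surplus, which cost a factor in $i$. Here are the prices.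

The complete graph $K_{k+2}$ has surplus $k+2$, since each degree is $k+1$. It has $k+3$ independent sets. A vertex outside $D$ has exactly $|D|$ neighbors in $D$, so $D$ is a $k$-DS exactly when at most two vertices are outside it, and
$$\partial_k(K_{k+2})=1+(k+2)+\binom{k+2}{2}=1+\frac{(k+2)(k+3)}{2}.$$
On the other side, $K_1$ has surplus $-k$, with $i=2$ and $\partial_k=1$; and for $k\ge2$ the graph $K_2$ has surplus $2-2k$, with $i=3$ and $\partial_k=1$.

For $k=3$: $K_5$ gives the ratio $16/6=8/3$ for surplus $5$, and $K_1$ charges a factor $2$ for surplus $-3$. Balanced, $3K_5\cup5K_1$ has $\partial_3=16^3=4096$ and $i=6^3\cdot2^5=6912$. The guess survives.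

For $k=4$: $K_6$ gives the ratio $22/7$ for surplus $6$. The graph $K_2$ has surplus $-6$ and charges only $3<22/7$. The guess is false.

**Theorem 1.** For every $k\ge4$, the graph $G_k=K_{k+2}\cup K_2$ (disjoint union) has average degree at most $k$ and $i(G_k)<\partial_k(G_k)$. For every $k\ge6$ there is a connected counterexample. For each $k\ge4$ the ratio $\partial_k/i$ is unbounded over graphs of average degree at most $k$.

*Proof.* The degree sum of $G_k$ is $(k+2)(k+1)+2=k^2+3k+4$, and $k\,|V(G_k)|=k(k+4)=k^2+4k$. So the average degree is at most $k$ exactly when $k\ge4$.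

We have $i(G_k)=3(k+3)$. The two vertices of $K_2$ have degree $1<k$ and lie in every $k$-DS, so $\partial_k(G_k)=\partial_k(K_{k+2})$, computed above. Hence
$$\partial_k(G_k)-i(G_k)=1+\frac{(k+3)(k+2)}{2}-\frac{6(k+3)}{2}=1+\frac{(k+3)(k-4)}{2}\ \ge\ 1\qquad(k\ge4).$$
For $k=4$ this reads $\partial_4(K_6\cup K_2)=22>21=i(K_6\cup K_2)$.

For a connected example, add one edge between the two components. The degree sum becomes $k^2+3k+6$, which is at most $k^2+4k$ exactly when $k\ge6$. Adding an edge keeps every $k$-DS a $k$-DS, so $\partial_k$ does not decrease; it creates no new independent set, so $i$ does not increase. Thus $i<\partial_k$ persists.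

Finally, $r$ disjoint copies of $G_k$ have the same average degree as $G_k$, and ratio $(\partial_k(G_k)/i(G_k))^r\to\infty$ as $r\to\infty$. $\blacksquare$

The connected version is refuted here only for $k\ge6$; for $k=4,5$ we do not decide whether connected counterexamples exist. The conjecture as posed does not ask for connectedness.

The remaining values are $k=1,2,3$, and there the guess is right. The price list suggests the form of the statement: an exponential bound $\partial_k(G)\le i(G)\lambda^{2m-kn}$ for all graphs, with one base $\lambda>1$. For $k=3$, the graph $K_1$ forces $\lambda^3\le2$ and $K_5$ forces $\lambda^5\ge8/3$. The value $\lambda=\sqrt{3/2}$ meets both, because $\lambda^6=27/8\le4$ and $\lambda^{10}=243/32>64/9$. For $k=4$ no base exists: $K_1$ forces $\lambda^{4}\le2$, so $\lambda^{12}\le8$, while $K_6$ forces $\lambda^{12}\ge(22/7)^2=484/49>9$.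

**Theorem 2.** Let $k\in\{1,2,3\}$. For every graph $G$,
$$\partial_k(G)\le i(G)\,(3/2)^{(2m-kn)/2},$$
with strict inequality if $\Delta(G)>k$. Consequently, if the average degree is at most $k$, then $i(G)\ge\partial_k(G)$, with equality if and only if $G$ is $k$-regular.

**Theorem 3.** For $k\in\{1,2\}$ and every graph $G$, $i(G)\ge2^{\,n-2m/k}\,\partial_k(G)$. The base $2$ cannot be increased.

So the conjecture holds, equality statement included, exactly for $k\in\{1,2,3\}$. Notice that Theorem 2 speaks about every graph, whatever its average degree. This is what makes induction possible: deleting a vertex can push the average degree above $k$ (take $K_4\cup2K_1$ with $k=2$ and delete an isolated vertex: $12/6=2$ becomes $12/5$), but the exponent records the change.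

## Complements of dominating sets as sets with capacities

We pass to $U=V\setminus D$. A vertex $u\in U$ has $d(u)-\deg_{G[U]}(u)$ neighbors in $D$, so the requirement is $\deg_{G[U]}(u)\le d(u)-k$. To keep the requirement meaningful while vertices are deleted, we let the right-hand side be an arbitrary function.

**Definition (feasible sets).** Let $c:V(G)\to\mathbb Z$; call $c(v)$ the capacity of $v$. A set $U\subseteq V(G)$ is $c$-feasible if $\deg_{G[U]}(u)\le c(u)$ for all $u\in U$. Let $N(G,c)$ be the number of $c$-feasible sets and $C=\sum_v c(v)$. On induced subgraphs we use the restriction of $c$, with the same letter.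

A vertex of negative capacity lies in no feasible set. If $c\equiv0$, the feasible sets are the independent sets. By the computation above,
$$\partial_k(G)=N(G,c)\quad\text{with } c(v)=d(v)-k,\qquad C=2m-kn. \tag{1}$$
In the triangle with pendant vertex and $k=2$, the capacities of $a,b,c,p$ are $1,0,0,-1$, so $C=0$. The feasible sets are $\emptyset,\{a\},\{b\},\{c\}$: the pair $\{a,b\}$ fails at $b$, and $\{a,c\}$ and $\{b,c\}$ fail at the vertex $c$. We recover $\partial_2=4$.

In this language the goal is $N(G,c)\le i(G)\lambda^C$. Two facts let us delete a vertex, one for each side.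

**(F1)** If $d=d(v)$, then $i(G)\ge(1+2^{-d})\,i(G-v)$.

*Proof.* For any graph $H$ and vertex $x$, $i(H)=i(H-x)+i(H-N[x])\le2\,i(H-x)$. Starting from $G-v$, remove the $d$ neighbors of $v$ one at a time: $i(G-v)\le2^d\,i(G-N[v])$. Hence $i(G)=i(G-v)+i(G-N[v])\ge(1+2^{-d})\,i(G-v)$. $\square$

**(F2)** For every $v$, $N(G,c)\le N(G-v,c)+N(G-v,c-1_{N(v)})$, where $1_{N(v)}$ is the indicator function of $N(v)$. If $c\ge d-k$ pointwise in $G$, then both $c$ and $c-1_{N(v)}$ are at least $d_{G-v}-k$ pointwise on $G-v$.

*Proof.* Feasible sets avoiding $v$ are the feasible sets of $G-v$. If $U$ is feasible and $v\in U$, pass to $U\setminus\{v\}$: each neighbor of $v$ in $U$ loses one from its degree in $G[U]$, the other vertices lose nothing. So $U\setminus\{v\}$ is $(c-1_{N(v)})$-feasible in $G-v$, and $U$ is determined by it. For the second claim, deleting $v$ lowers exactly the degrees of its neighbors, each by $1$; so $c-1_{N(v)}\ge d-1_{N(v)}-k=d_{G-v}-k$ on $G-v$, and $c\ge c-1_{N(v)}$. $\square$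

Only an inequality holds in (F2), because the constraint at $v$ itself is forgotten. For an edge $uv$ with $c(u)=1$, $c(v)=0$, the feasible sets are $\emptyset,\{u\},\{v\}$, so $N=3$, while the right-hand side is $2+2=4$. The second claim tells us which hypothesis to carry through an induction: not $c=d-k$, which deletion destroys, but $c\ge d-k$.

## Deleting one vertex at a time: the base $2^{1/k}$ for $k=1,2$

The first method to try is a plain induction with (F1) and (F2). For $k=1,2$ it proves Theorem 3.

*Proof of Theorem 3.* Let $k\in\{1,2\}$ and $\rho=2^{1/k}$. We show by induction on $|V|$ that $c\ge d-k$ pointwise implies $N(G,c)\le i(G)\rho^C$. For the empty graph both sides are $1$. With (1), the case $c=d-k$ gives $\partial_k(G)\le i(G)\,2^{(2m-kn)/k}$, which is the theorem.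

**Step 1: some capacity is negative.** This step deletes a vertex that no feasible set uses. Let $c(y)<0$ and $d=d(y)$. Then $d-k\le c(y)\le-1$, so $d\le k-1$ and $-c(y)\le k-d$. Since $c\ge d_G-k\ge d_{G-y}-k$ on $G-y$, induction applies and
$$N(G,c)=N(G-y,c)\le i(G-y)\rho^{C-c(y)}\le i(G-y)\rho^{C}\rho^{k-d}.$$
By (F1) it is enough that $\rho^{k-d}\le1+2^{-d}$. For $d=0$ this is $2\le2$. The only other case is $k=2$, $d=1$: $\sqrt2\le\frac32$.

**Step 2: all capacities are nonnegative and some $c(v)\ge1$.** This step branches on $v$. Let $d=d(v)$. The capacities on $G-v$ sum to $C-c(v)$, and $c-1_{N(v)}$ sums to $C-c(v)-d$. So (F2), induction, and $\rho^{-c(v)}\le\rho^{-1}$ give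
$$N(G,c)\le i(G-v)\,\rho^{C}\,\rho^{-1}(1+\rho^{-d}).$$
By (F1) it is enough that
$$\rho^{-1}(1+\rho^{-d})\le1+2^{-d}. \tag{2}$$
For $k=1$ this is $\frac12(1+2^{-d})\le1+2^{-d}$. For $k=2$, where $\rho=\sqrt2$, the left side of (2) is

- $\sqrt2<2$ for $d=0$;
- $\frac1{\sqrt2}+\frac12<1.21<\frac32$ for $d=1$;
- $\frac3{2\sqrt2}<1.07<\frac54$ for $d=2$;
- at most $\frac1{\sqrt2}+\frac14<1$ for $d\ge3$, because $\rho^{-(d+1)}\le\rho^{-4}=\frac14$.

**Step 3: $c\equiv0$.** Then $N(G,c)=i(G)$ and $C=0$, so equality holds.

For the sharpness of the base, take $n$ isolated vertices: $m=0$, $i=2^n$, $\partial_k=1$. Equality holds, so a base larger than $2$ would be wrong. $\blacksquare$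

Now try $k=3$. Isolated vertices force $\rho^3\le2$ for any admissible base. Look at (2) with $d=2$. Its left side $\rho^{-1}+\rho^{-3}$ decreases in $\rho$, so it is at least $2^{-1/3}+\frac12$. This exceeds $\frac54$, because $2^{-1/3}>\frac34$ (cubing: $\frac12>\frac{27}{64}$). So (2) fails for every admissible base, and on a cycle with all capacities $1$ there is no other kind of vertex to branch on. The induction stops exactly at vertices of capacity $1$.

## Base $\sqrt{3/2}$ for $k=3$, with capacities $0$ and $1$ set aside

If a branching vertex has capacity at least $2$, the factor $\rho^{-1}$ in (2) improves to $\rho^{-2}$, and we shall see that this is enough. What is left is the situation where all capacities are $0$ or $1$. There the feasible sets can be described outright: every vertex has at most one neighbor in $U$, and none if its capacity is $0$. So we treat that situation as a counting problem of its own.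

**Definition (the count $F$).** For $W\subseteq V(G)$ let $F(G,W)$ be the number of sets $U\subseteq V(G)$ such that every component of $G[U]$ is a single vertex or a single edge with both ends in $W$. For an induced subgraph $H$ of $G$ write $F(H)=F(H,W\cap V(H))$.

For example $F(G,\emptyset)=i(G)$. On $K_s$ with $W=V(K_s)$ the counted sets are those of size at most $2$: $F(K_2)=4$, $F(K_3)=7$, $F(K_4)=11$.

Put
$$\lambda=\sqrt{3/2},\qquad \mu=1/\lambda=\sqrt{2/3},\qquad \kappa=1-\mu .$$
Then $0.8<\mu<0.817$, since $0.64<\frac23<0.667489=0.817^2$; also $0<\kappa<0.2$. The base is chosen as large as the proof below allows: a vertex of degree $1$ and capacity $-2$ will require $\lambda^2\le1+\frac12$.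

**Lemma B.** $F(G,W)\le i(G)\lambda^{|W|}$ for every graph $G$ and every $W\subseteq V(G)$, with strict inequality if $W\ne\emptyset$.

**Theorem A.** Let $c:V(G)\to\mathbb Z$ satisfy $c(v)\ge d(v)-3$ for all $v$. Then $N(G,c)\le i(G)\lambda^{C}$, with strict inequality if $c(v)\ge1$ for some $v$.

We prove Theorem A now, using Lemma B, whose proof is independent of it and comes in the next section.

*Proof of Theorem A from Lemma B.* Induction on $|V|$. For the empty graph both sides are $1$.

**Case 1: $c(y)<0$ for some $y$.** We delete $y$, which is never used. Let $d=d(y)$. From $d-3\le c(y)\le-1$ we get $d\le2$ and $-c(y)\le3-d$. The hypothesis holds on $G-y$, so by induction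
$$N(G,c)=N(G-y,c)\le i(G-y)\lambda^{C-c(y)}\le i(G-y)\lambda^{C}\lambda^{3-d},$$
and the first inequality is strict if some $c(v)\ge1$, since such a $v$ lies in $G-y$. By (F1) it remains to check $\lambda^{3-d}\le1+2^{-d}$:

- $d=0$: $\lambda^3\le2$, since $\lambda^6=\frac{27}8\le4$;
- $d=1$: $\lambda^2=\frac32=1+\frac12$;
- $d=2$: $\lambda\le\frac54$, since $\lambda^2=\frac32\le\frac{25}{16}$.

**Case 2: $c\ge0$ everywhere and $c(v)\ge2$ for some $v$.** We branch on $v$. Let $d=d(v)$. By (F2) the hypothesis holds for both capacity functions on $G-v$ (the second may take negative values; the induction hypothesis allows this). So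
$$N(G,c)\le i(G-v)\,\lambda^C\lambda^{-c(v)}(1+\lambda^{-d})\le i(G-v)\,\lambda^C\cdot\tfrac23(1+\mu^d).$$
By (F1), strict inequality follows once $\frac23(1+\mu^d)<1+2^{-d}$:

- $d=0$: $\frac43<2$;
- $d=1$: $\frac23(1+\mu)<\frac43<\frac32$;
- $d=2$: $\frac23\cdot\frac53=\frac{10}9<\frac54$;
- $d=3$: $\mu^3<0.55$, since $\mu^6=\frac8{27}<0.3025$; so the left side is below $1.034<1.125$;
- $d\ge4$: $\mu^d\le\mu^4=\frac49$, so the left side is at most $\frac23\cdot\frac{13}9=\frac{26}{27}<1$.

**Case 3: $c(v)\in\{0,1\}$ for all $v$.** Let $W=\{v:c(v)=1\}$. A set $U$ is $c$-feasible exactly when every vertex of $U$ has degree at most $1$ in $G[U]$, and degree $0$ if it is outside $W$. That is, every component of $G[U]$ is a vertex or an edge with both ends in $W$. So $N(G,c)=F(G,W)$ and $C=|W|$, and Lemma B gives the claim, with strictness when $W\ne\emptyset$. $\square$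

## Single vertices and single edges: proof of Lemma B

Plain deletion lost too much for two reasons: (F2) forgets the constraint at the deleted vertex, and (F1) bounds $i(G-N[v])$ from below very crudely. Now we know how $v$ sits inside $U$, so we can branch exactly. We also keep $i(G-v)$ and $i(G-N[v])$ as separate quantities, and compare them by a better inequality.

The proof is by induction on $|V|+|W|$. If $W=\emptyset$, then $F(G,W)=i(G)$. From now on $W\ne\emptyset$, and strict inequality must be shown. For $v\in W$ put $t=t(v)=|N(v)\cap W|$.

**Step 1: a vertex $v\in W$ with $t(v)=0$.** Such a vertex is the end of no permitted edge, so it can be dropped from $W$: $F(G,W)=F(G,W\setminus\{v\})\le i(G)\lambda^{|W|-1}<i(G)\lambda^{|W|}$.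

**Step 2: exact branching at $v\in W$ with $t\ge1$.** The purpose is to reduce the claim to the positivity of one explicit number. For $w\in N(v)\cap W$ let
$$e_w=|(W\cap N(w))\setminus N[v]| .$$
A counted set $U$ either misses $v$, or contains $v$ as an isolated vertex of $G[U]$, or contains an edge component $vw$ with $w\in N(v)\cap W$. In the second case the rest of $U$ is any counted set of $G-N[v]$, in the third any counted set of $G-(N[v]\cup N[w])$. Hence
$$F(G,W)=F(G-v)+F(G-N[v])+\sum_{w\in N(v)\cap W}F\bigl(G-(N[v]\cup N[w])\bigr).$$
The three kinds of subgraph contain $|W|-1$, $|W|-1-t$ and $|W|-1-t-e_w$ vertices of $W$. Put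
$$a=i(G-v),\qquad b=i(G-N[v])\ge1,\qquad b_w=i\bigl(G-(N[v]\cup N[w])\bigr)\le b .$$
By induction,
$$F(G,W)\le\lambda^{|W|}\Bigl(\mu a+\mu^{1+t}b+\sum_w\mu^{1+t+e_w}b_w\Bigr),\qquad i(G)=a+b. \tag{3}$$

The comparison between the quantities is
$$a\ge b+\sum_{w\in N(v)\cap W}b_w. \tag{4}$$
Indeed, exactly $b$ independent sets of $G-v$ miss $N(v)$. For each $w\in N(v)\cap W$ there are $b_w$ further ones of the form $\{w\}\cup J$ with $J$ an independent set disjoint from $N[v]\cup N[w]$; these meet $N(v)$ exactly in $\{w\}$, so nothing is counted twice.

From (3), and then (4),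
$$\begin{aligned}i(G)-\lambda^{-|W|}F(G,W)&\ge\kappa a+(1-\mu^{1+t})b-\sum_w\mu^{1+t+e_w}b_w\\&\ge(1+\kappa-\mu^{1+t})\,b-\sum_w(\mu^{1+t+e_w}-\kappa)\,b_w\ \ge\ b\,\Theta,\end{aligned}$$
where
$$\Theta=1+\kappa-\mu^{1+t}-\sum_{w\in N(v)\cap W}\max\bigl(0,\mu^{1+t+e_w}-\kappa\bigr).$$
The last inequality uses $0\le b_w\le b$: a term with positive coefficient $\mu^{1+t+e_w}-\kappa$ is at most that coefficient times $b$, and a term with nonpositive coefficient only helps. Since $b\ge1$, *strict inequality holds for $(G,W)$ whenever some $v\in W$ with $t(v)\ge1$ has $\Theta>0$.*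

**Step 3: $\Theta>0$ except in two situations.** Here we find for which $v$ Step 2 finishes the proof. Put $s=1+t$. As $\mu<1$, $\Theta$ is non-decreasing in each $e_w$, so lower bounds for the $e_w$ may be inserted.

If $\mu^s<\kappa$, all the maxima are $0$ and $\Theta=1+\kappa-\mu^s>0$.

If $\mu^s\ge\kappa$, inserting $e_w=0$ for all $t$ vertices $w$ gives
$$\Theta\ge1+\kappa-\mu^s-t(\mu^s-\kappa)=1-s(\mu^s-\kappa). \tag{5}$$
We evaluate this, using $\mu^2=\frac23$, $\mu^4=\frac49$, $\mu^5=\frac49\mu$.

- $t=1$, $s=2$: $1-2(\frac23-1+\mu)=\frac53-2\mu>0$, since $\mu<0.817<\frac56$.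
- $t=4$, $s=5$: $1-5(\frac49\mu-1+\mu)=6-\frac{65}9\mu>0$, since $\mu<\frac{54}{65}=0.830\ldots$
- $t\ge5$: for $s\ge5$ we have $\mu<\frac56\le\frac{s}{s+1}$, so $(s+1)\mu\le s$ and $(s+1)(\mu^{s+1}-\kappa)\le s\mu^s-(s+1)\kappa<s(\mu^s-\kappa)$. So $s(\mu^s-\kappa)$ is decreasing for $s\ge5$, and by the previous item it is below $1$ at $s=5$. Hence (5) is positive.

For $t=2$ and $t=3$ the bound (5) is $4-5\mu$ and $\frac{29}9-4\mu$. Both are negative, because $\mu>0.8$ and $\mu>\frac{29}{36}$ (indeed $\frac{841}{1296}<\frac23$). But one $e_w\ge1$ repairs this. Since $\kappa<0.2$, while $\mu^4=\frac49$ and $\mu^5=\frac49\mu>0.35$, all the differences below are positive and the maxima are the differences themselves.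

- $t=2$ and some $e_w\ge1$: $\Theta\ge1+\kappa-\mu^3-(\mu^3-\kappa)-(\mu^4-\kappa)=1+3\kappa-2\mu^3-\mu^4=\frac{32}9-\frac{13}3\mu>0$, since $\mu<\frac{32}{39}=0.8205\ldots$
- $t=3$ and some $e_w\ge1$: $\Theta\ge1+\kappa-\mu^4-2(\mu^4-\kappa)-(\mu^5-\kappa)=1+4\kappa-3\mu^4-\mu^5=\frac{11}3-\frac{40}9\mu>0$, since $\mu<\frac{33}{40}=0.825$.

The remaining situations are $t=2$ or $t=3$ with all $e_w=0$. They are a real obstacle for branching at a vertex. Take $G=K_3$, $W=V$: Lemma B bounds $F(G-v)=F(K_2)$ by $3\lambda^2=4.5$, though its true value is $4$; the other terms contribute $1+2=3$. The total $7.5$ exceeds $4\lambda^3=\sqrt{54}$, while the true value $F(K_3)=7$ does not.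

**Step 4: the shape of the remaining case.** Suppose that neither Step 1 nor Steps 2 and 3 apply at any vertex of $W$. Then every $v\in W$ has $t(v)\in\{2,3\}$, and $e_w=0$ for every adjacent pair $v,w\in W$. By definition of $e_w$ this says $N[w]\cap W\subseteq N[v]\cap W$; exchanging $v$ and $w$, equality holds. So adjacent vertices of $G[W]$ have the same closed neighborhood in $G[W]$. Along a path in $G[W]$ the closed neighborhood stays the same, so each component of $G[W]$ equals the closed neighborhood of each of its vertices. Every component of $G[W]$ is therefore a clique, with $t+1\in\{3,4\}$ vertices.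

**Step 5: removing a whole clique.** Instead of one vertex we branch on all of a component $Q$ of $G[W]$ at once; put $s=|Q|\in\{3,4\}$. The neighbors of $Q$ outside $Q$ are not in $W$, so removing them does not change the $W$-part. Put
$$A=i(G-Q)\ge1,\qquad A_q=i(G-Q-N(q))\le A,\qquad A_{qq'}=i(G-Q-N(q)-N(q'))\le\min(A_q,A_{q'})$$
and $\Sigma=\sum_{q\in Q}A_q\le sA$. An independent set contains at most one vertex of $Q$, so $i(G)=A+\Sigma$.

A counted set $U$ has $|U\cap Q|\le2$, since $Q$ is a clique and components of $G[U]$ have at most two vertices. If $U\cap Q=\emptyset$, then $U$ is a counted set of $G-Q$. If $U\cap Q=\{q\}$, then $q$ is isolated in $G[U]$, because a partner would be a neighbor of $q$ in $W$, hence in $Q$; the rest of $U$ is a counted set of $G-Q-N(q)$. If $U\cap Q=\{q,q'\}$, then $qq'$ is a component and the rest is a counted set of $G-Q-N(q)-N(q')$. Each of these graphs has $W$-part $W\setminus Q$, with $|W|-s$ vertices. By induction,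
$$F(G,W)\le\lambda^{|W|-s}\Bigl(A+\Sigma+\sum_{\{q,q'\}\subseteq Q}A_{qq'}\Bigr)\le\lambda^{|W|-s}\Bigl(A+\frac{s+1}2\,\Sigma\Bigr).$$
For the second inequality, $A_{qq'}\le\frac12(A_q+A_{q'})$, and each $q$ lies in $s-1$ pairs, so the sum over pairs is at most $\frac{s-1}2\Sigma$. It suffices that $A+\frac{s+1}2\Sigma<\lambda^s(A+\Sigma)$.

- $s=3$: $\lambda>1.2$, so $\lambda^3=\frac32\lambda>1.8$. And $A+2\Sigma<1.8(A+\Sigma)$ means $0.2\,\Sigma<0.8A$, which holds as $0.2\,\Sigma\le0.6A$ and $A\ge 1$.
- $s=4$: $\lambda^4=\frac94$. And $A+\frac52\Sigma<\frac94(A+\Sigma)$ means $\frac14\Sigma<\frac54A$, which holds as $\frac14\Sigma\le A$ and $A\ge1$.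

This completes the induction, and with it Lemma B and Theorem A. $\square$

## Equality exactly for $k$-regular graphs when $k\le3$

*Proof of Theorem 2.* Let $k\in\{1,2,3\}$ and $c(v)=d(v)-k$. Since $k\le3$, we have $c(v)\ge d(v)-3$, and Theorem A applies. With (1),
$$\partial_k(G)=N(G,c)\le i(G)\lambda^{2m-kn}=i(G)\,(3/2)^{(2m-kn)/2},$$
with strict inequality if some $c(v)\ge1$, that is, if $\Delta(G)>k$.

Now let the average degree be at most $k$, so $2m\le kn$. As $\lambda>1$, the factor $\lambda^{2m-kn}$ is at most $1$ and $\partial_k(G)\le i(G)$.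

Suppose equality holds. If $2m<kn$, then $\lambda^{2m-kn}<1$ and $i(G)>0$ would give $\partial_k(G)<i(G)$; so $2m=kn$. If some vertex had degree greater than $k$, the displayed inequality would be strict, and again $\partial_k(G)<i(G)$; so all degrees are at most $k$. Degrees at most $k$ with average exactly $k$ are all equal to $k$, so $G$ is $k$-regular.

Conversely, if $G$ is $k$-regular, then $c\equiv0$, the feasible sets are exactly the independent sets, and $\partial_k(G)=i(G)$. $\blacksquare$
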